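\title{Blocks with tight multiplicities in category $\mathcal{O}$ for type $A$ Cherednik algebras}

\begin{abstract}
A block of category $\mathcal{O}$ for the rational Cherednik algebra of a symmetric group with parameter $1/e$ has tight multiplicities if every composition multiplicity $[\Delta(\lambda):L(\mu)]$ equals $\dim\operatorname{Hom}(\Delta(\mu),\Delta(\lambda))$. RoCK blocks have this property. Answering a question of Griffeth and Norton, we prove that a block of weight $w\ge1$ has tight multiplicities if and only if it is Scopes equivalent to a RoCK block of weight $w$, and if and only if it is highest weight equivalent to one. The condition is read off the abacus of the $e$-core. When it fails, we construct labels $\lambda,\mu$ with $[\Delta(\lambda):L(\mu)]\ne0$ and $\operatorname{Hom}(\Delta(\mu),\Delta(\lambda))=0$, using the Jantzen sum formula, Ringel duality and restriction to a smaller quantum general linear group.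
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Tight multiplicities}
Fix an integer $e\ge2$ and put $c=1/e$. For $n\ge1$ let $\mathcal{O}_c(S_n)$ be category $\mathcal{O}$ for the rational Cherednik algebra $H_c(S_n)$ of the symmetric group over $\mathbb{C}$. We never use the presentation of $H_c(S_n)$; every property of $\mathcal{O}_c(S_n)$ that we need is recalled where it is used. The category $\mathcal{O}_c(S_n)$ is a highest weight category whose standard objects $\Delta(\lambda)$ and simple objects $L(\lambda)$ are indexed by the partitions $\lambda$ of $n$; the object $L(\lambda)$ is the head of $\Delta(\lambda)$, and $\Delta(\lambda)$ is a quotient of the projective cover $P(\lambda)$ of $L(\lambda)$. For $2\le e\le n$ it is equivalent, as a highest weight category, to the category of finite-dimensional modules over the $q$-Schur algebra $\mathcal{S}_q(n)$, where $q$ is a primitive $e$-th root of unity (Rouquier). Its blocks are labelled by pairs $(\rho,w)$, where $\rho$ is an $e$-core, $w\ge0$ is the \emph{weight} and $n=|\rho|+ew$: the simple objects of the block $B_{w,\rho}$ are the $L(\lambda)$ such that $\lambda$ has $e$-core $\rho$. Each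 block is again a highest weight category.

Since $\Delta(\mu)$ is a quotient of $P(\mu)$, we always have
\[
\dim\operatorname{Hom}(\Delta(\mu),\Delta(\lambda))\le\dim\operatorname{Hom}(P(\mu),\Delta(\lambda))=[\Delta(\lambda):L(\mu)].
\]
A block $B$ has \emph{tight multiplicities}, or is \emph{tight}, if equality holds for all labels $\lambda,\mu$ of $B$: every composition factor of a standard object is accounted for by a map from a standard object. Equivalently, every simple object of $B$ has a resolution by standard objects; equivalently, the radical of every standard object is generated by homomorphic images of standard objects. We call $B$ \emph{weakly tight} if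
\[
[\Delta(\lambda):L(\mu)]\ne0\ \Longrightarrow\ \operatorname{Hom}(\Delta(\mu),\Delta(\lambda))\ne0\qquad\text{for all labels }\lambda,\mu\text{ of }B .
\]

Two blocks $B,B'$, possibly for different $n$, are \emph{highest weight equivalent} if there are an equivalence of abelian categories $B\to B'$ and a bijection $\lambda\mapsto\lambda'$ of labels such that $\Delta(\lambda)\mapsto\Delta(\lambda')$ for all $\lambda$. Such an equivalence sends the head $L(\lambda)$ of $\Delta(\lambda)$ to $L(\lambda')$, so it preserves both tightness and weak tightness.

\subsection{The abacus, Scopes pairs and RoCK blocks}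
For a partition $\lambda$ and an integer $C$ let
\[
\beta(\lambda)=\{\lambda_i-i+C: i\ge1\}\subset\mathbb{Z}.
\]
This set is the \emph{diagram} of $\lambda$; its elements are \emph{beads} and the other integers are \emph{vacancies}. Changing $C$ translates the diagram. Every set of integers that is bounded above and contains all sufficiently negative integers is the diagram of exactly one pair $(\lambda,C)$. The \emph{runners} are the residue classes modulo $e$, and ``up'' means toward larger integers. Removing a rim hook of length $e$ from $\lambda$ amounts to moving a bead $b$ to a vacancy $b-e$. Thus the $e$-core of $\lambda$ is obtained by sliding all beads down their runners as far as possible, and the weight of $\lambda$ is the number of steps of size $e$ that this takes. If $C$ is at least the number of parts of $\lambda$, all negative integers are beads, and we obtain a \emph{display} of $\lambda$: the position $e\ell+i$ with $\ell\ge0$, $0\le i\le e-1$, is said to be on runner $i$ at level $\ell$, and $b_i$ is the number of beads on runner $i$ at levels $\ell\ge0$.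

Suppose that an $e$-core $\rho$ has a display in which, for some $1\le i\le e-1$, runner $i$ has exactly $k$ more beads than runner $i-1$. Swapping the two runners gives an $e$-core $\rho'$ with $|\rho'|=|\rho|-k$. If $k\ge w$, the blocks $B_{w,\rho}$ and $B_{w,\rho'}$ form a \emph{$[w:k]$-pair} (Scopes). \emph{Scopes equivalence} is the equivalence relation on blocks of weight $w$, for the fixed $e$, generated by such pairs. An $e$-core $\rho$ is a \emph{Rouquier core for weight $w$} if it has a display with $b_i-b_{i-1}\ge w-1$ for all $1\le i\le e-1$, and then $B_{w,\rho}$ is a \emph{RoCK block}.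

By results of Turner and Miyachi, a RoCK block of weight $w\ge1$ satisfies $B_{w,\rho}\simeq B^e_{1,\emptyset}\wr S_w$, where $B^e_{1,\emptyset}$ is a block of weight $1$, equivalent to the principal block of $\mathcal{O}_{1/e}(S_e)$. Every block of weight $1$ is tight, and consequently
\begin{equation}\label{eq:rock}
\text{every RoCK block is tight.}
\end{equation}
The blocks of a $[w:k]$-pair are highest weight equivalent (Proposition~\ref{prop:pair} below), so tightness spreads from the RoCK blocks to all blocks that are Scopes equivalent to them. Griffeth and Norton \cite{GN} ask whether there are any other tight blocks. For all $e\ge2$ and $w\ge1$ the question has two forms.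
\begin{itemize}
\item[(Q1)] Does every tight block of weight $w$ lie in the Scopes class of the RoCK blocks of weight $w$?
\item[(Q2)] Is every tight block of weight $w$ highest weight equivalent to a RoCK block of the same weight $w$, for the same $e$?
\end{itemize}

\subsection{Results}
In the diagram of an $e$-core each runner is filled up to some point and empty from there on. Let
\[
p_0<p_1<\dots<p_{e-1}
\]
be the first vacancies of the $e$ runners, in increasing order. They are pairwise incongruent modulo $e$, and we use $p_j$ also as the name of its runner. The core is determined by these numbers up to a common translation. In a display, the first vacancy of runner $i$ is $eb_i+i$. The \emph{gap condition} for weight $w$ is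
\[
(G_w)\qquad p_j-p_{j-1}>(w-1)e\quad\text{for all }1\le j\le e-1 .
\]
A Rouquier core for weight $w$ satisfies $(G_w)$, because $(eb_i+i)-(eb_{i-1}+i-1)\ge(w-1)e+1$. The gap condition keeps these inequalities and forgets the order in which the runners stand on the abacus.

\begin{theorem}\label{thm:main}
Let $e\ge2$ and $w\ge1$, let $\rho$ be an $e$-core and $B=B_{w,\rho}$. The following are equivalent.
\begin{enumerate}
\item[(1)] $B$ has tight multiplicities.
\item[(2)] $B$ is weakly tight.
\item[(3)] $\rho$ satisfies $(G_w)$.
\item[(4)] $B$ is Scopes equivalent to a RoCK block of weight $w$.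
\item[(5)] $B$ is highest weight equivalent to a RoCK block of weight $w$ for the same $e$.
\end{enumerate}
Moreover, all RoCK blocks of weight $w$ lie in a single Scopes class.
\end{theorem}

The implications $(1)\Rightarrow(4)$ and $(1)\Rightarrow(5)$ answer (Q1) and (Q2) in the affirmative.

\begin{corollary}\label{cor:all}
All blocks of $\mathcal{O}_{1/e}(S_n)$ have tight multiplicities if and only if $n<2e$ or $(e,n)=(2,5)$.
\end{corollary}

Two cases show what the theorem says. For $w=1$ the gap condition is empty, in accordance with the tightness of all blocks of weight $1$. For $e=2$ the cores are the staircases $\rho_t=(t,t-1,\dots,1)$, $t\ge0$. With $C=0$ the beads of $\rho_t$ are $t-1,t-3,\dots,1-t$ and all integers below $-t$, so the first vacancies are $-t$ and $t+1$, and the only gap is $2t+1$. Hence $B_{w,\rho_t}$ is tight exactly when $t\ge w-1$.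

Section~\ref{sec:swaps} treats the combinatorics of Scopes equivalence and Section~\ref{sec:pairs} proves that Scopes pairs are highest weight equivalent. The substance of the theorem is $(2)\Rightarrow(3)$: whenever $(G_w)$ fails we must find a composition factor of a standard object that no map from a standard object sees. The tools are collected in Section~\ref{sec:tools}, the method is shown on the block $e=2$, $n=4$ in Section~\ref{sec:example}, and the general argument is Section~\ref{sec:bad}. Section~\ref{sec:final} assembles the proofs.

\section{Outward swaps and the gap condition}\label{sec:swaps}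

We first express Scopes pairs through the numbers $p_j$. Let $p_T>p_B$ be two of them such that the residue of $p_T$ immediately precedes that of $p_B$, that is, $p_T+1\equiv p_B\pmod e$. Then $p_T-p_B=ke-1$ with $k\ge1$. The \emph{outward swap} replaces $p_T$ by $p_T+1$ and $p_B$ by $p_B-1$. The new numbers are again pairwise incongruent, so they define an $e$-core. We keep the names of the numbers through a swap.

\begin{lemma}\label{lem:swap}
Consider an outward swap with $p_T-p_B=ke-1$.
\begin{enumerate}
\item[(a)] If $k\ge w$, the blocks of weight $w$ of the cores before and after the swap form a $[w:k]$-pair, and every $[w:k]$-pair with $w\ge1$ arises in this way. The inequality $k\ge w$ holds whenever $p_T-p_B>(w-1)e$.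
\item[(b)] The number $\lfloor(p_T-p_B)/e\rfloor$ changes from $k-1$ to $k$, and $\lfloor(p-p')/e\rfloor$ is unchanged for every other pair $p>p'$. In particular the order of the numbers $p_j$ is unchanged.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Translate the diagram so that it is a display in which $p_T$ lies on runner $i-1$ and $p_B$ on runner $i$ with $1\le i\le e-1$. Then $p_T-p_B=e(b_{i-1}-b_i)-1$, so $b_{i-1}-b_i=k$. Exchanging the two runners gives first vacancies $eb_{i-1}+i=p_T+1$ and $eb_i+i-1=p_B-1$, which is the outward swap; after it, runner $i$ has $k$ more beads than runner $i-1$. Read backwards, this shows that every $[w:k]$-pair is an outward swap from the smaller core to the larger one. If $ke-1>(w-1)e$, then $k>w-1$.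

(b) The difference $p_T-p_B$ changes from $ke-1$ to $ke+1$. Every other difference changes by at most $1$ and is not divisible by $e$, neither before nor after the swap. Two consecutive integers that are both not divisible by $e$ lie between the same consecutive multiples of $e$.
\end{proof}

Since $p_j-p_i$ is never divisible by $e$ for $i<j$, it is larger than $(w-1)e$ exactly when $\lfloor(p_j-p_i)/e\rfloor\ge w-1$, and otherwise it is smaller than $(w-1)e$. So $(G_w)$ says that $\lfloor(p_j-p_i)/e\rfloor\ge w-1$ for all $i<j$.

\begin{remark}\label{rem:invariant}
By Lemma~\ref{lem:swap}, passing through a $[w:k]$-pair changes a single number $\lfloor(p_j-p_i)/e\rfloor$, between the values $k-1\ge w-1$ and $k$. So the numbers $\min\bigl(\lfloor(p_j-p_i)/e\rfloor,w-1\bigr)$, $i<j$, are constant on a Scopes class of weight $w$. The condition $(G_w)$ says that all of them take their largest value. This is where $(G_w)$ comes from, and it shows directly that $(4)$ implies $(3)$ in Theorem~\ref{thm:main}.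
\end{remark}

\begin{proposition}\label{prop:scopes}
Let $w\ge1$.
\begin{enumerate}
\item[(i)] If $\rho$ satisfies $(G_w)$, then $B_{w,\rho}$ is Scopes equivalent to a RoCK block.
\item[(ii)] All RoCK blocks of weight $w$ are Scopes equivalent.
\end{enumerate}
\end{proposition}

\begin{proof}
If $(G_w)$ holds, then by Lemma~\ref{lem:swap} every outward swap is a Scopes pair and $(G_w)$ holds again afterwards. So in both parts we may perform outward swaps freely.

(i) List the runners by their residues in the order $p_0,p_0+1,\dots,p_0+e-1$. As long as some number in this list is immediately followed by a smaller one, perform the outward swap on these two. Neither of them is $p_0$, which is both first and smallest, and the swap exchanges their places in the list, so it lowers the number of inversions by one. At the end the list is increasing, which means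
\begin{equation}\label{eq:star}
p_j\equiv p_0+j\pmod e\qquad\text{for all }j .
\end{equation}
Translate to a display with $p_0\equiv0$. Then $p_j=eb_j+j$, and $e(b_j-b_{j-1})+1=p_j-p_{j-1}>(w-1)e$ gives $b_j-b_{j-1}\ge w-1$.

(ii) A Rouquier core for weight $w$ satisfies \eqref{eq:star}, and it is determined by the vector $(m_1,\dots,m_{e-1})$ with $p_j-p_{j-1}=em_j+1$ and $m_j\ge w-1$. Any two such vectors can be increased to a common one, so it suffices to show that increasing a single $m_j$ by $1$ is a composition of outward swaps. In the cyclic order of residues the runners are $p_0,\dots,p_{j-1},p_j,\dots,p_{e-1}$, and $p_{e-1}$ is followed by $p_0$. Swap $p_{e-1}$ successively with $p_0,p_1,\dots,p_{j-1}$. Now $p_{e-2}$ is followed by $p_0$ if $e-2\ge j$; swap it successively with $p_0,\dots,p_{j-1}$, and continue in this way down to $p_j$. In each swap the larger number immediately precedes the smaller one, so all swaps are outward. In total each of $p_j,\dots,p_{e-1}$ increases by $j$ and each of $p_0,\dots,p_{j-1}$ decreases by $e-j$. The gap $p_j-p_{j-1}$ grows by $e$ and the other gaps are unchanged.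
\end{proof}

\begin{example}
Let $e=3$, $w=2$. The core $(4,2,1,1)$ has $(p_0,p_1,p_2)=(0,5,10)$ for $C=4$ translated by $-0$ in the form $\beta=\{7,4,2,1,-1,-2,\dots\}$. It satisfies $(G_2)$ but not \eqref{eq:star}, so it is not a Rouquier core for weight $2$. The outward swap of $10$ and $5$ has $k=2$ and gives $(0,4,11)$, with diagram $\{8,5,2,1,-1,-2,\dots\}$. This is the Rouquier core $(5,3,1,1)$, with $(m_1,m_2)=(1,2)$.
\end{example}

\section{Scopes pairs are highest weight equivalent}\label{sec:pairs}

We use the following standard properties of a highest weight category over $\mathbb{C}$ with finitely many simple objects. The classes $[\Delta(\lambda)]$ form a basis of the Grothendieck group; $\operatorname{End}\Delta(\lambda)=\mathbb{C}$; projective objects are \emph{$\Delta$-filtered}, that is, they have a filtration with standard subquotients; and an object $M$ is $\Delta$-filtered if and only if $\operatorname{Ext}^1(M,\nabla(\mu))=0$ for all costandard objects $\nabla(\mu)$, so that a direct summand of a $\Delta$-filtered object is $\Delta$-filtered.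

For $\iota\in\mathbb{Z}/e$, an \emph{$\iota$-node} is a node of a Young diagram whose content (column minus row) is congruent to $\iota$. Adding a node in row $i$ moves the bead $b=\lambda_i-i+C$ to $b+1$, and the node has content $b+1-C$. So, in a display, for $1\le i\le e-1$ and $\iota=i-C$, the addable $\iota$-nodes of $\lambda$ are the levels with a bead on runner $i-1$ and a vacancy on runner $i$, and the removable $\iota$-nodes are the levels with a vacancy on runner $i-1$ and a bead on runner $i$.

\medskip\noindent\textbf{Induction and restriction functors} \cite{Shan,CR}. On $\bigoplus_n\mathcal{O}_c(S_n)$ there are biadjoint exact functors $E_\iota,F_\iota$ ($\iota\in\mathbb{Z}/e$) with biadjoint divided powers, $E_\iota^k\cong(E_\iota^{(k)})^{\oplus k!}$ and $F_\iota^k\cong(F_\iota^{(k)})^{\oplus k!}$. The object $F_\iota\Delta(\lambda)$ (respectively $E_\iota\Delta(\lambda)$) is filtered by the $\Delta(\nu)$, each occurring once, with $\nu$ obtained from $\lambda$ by adding (respectively removing) an $\iota$-node.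
\medskip

The natural candidate for an equivalence between the blocks of a $[w:k]$-pair is $E_\iota^{(k)}$. It sends a standard object to a standard object only if the label has exactly $k$ removable $\iota$-nodes, and this is what the hypothesis $k\ge w$ guarantees: an addable $\iota$-node would cost more than $k$ units of weight.

\begin{lemma}\label{lem:noaddable}
Let $\rho$ have a display in which runner $i$ has $k\ge w$ more beads than runner $i-1$, and let $\lambda$ be a label of $B_{w,\rho}$, drawn with the same $C$. Then no level of $\lambda$ has a bead on runner $i-1$ and a vacancy on runner $i$.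
\end{lemma}

\begin{proof}
The weight of $\lambda$ is the sum, over all beads, of the number of vacancies below the bead on its runner. Suppose that level $\ell$ has a bead on runner $i-1$ and a vacancy on runner $i$. Let $A$ and $A-k$ be the numbers of beads on runners $i$ and $i-1$, let $u$ be the number of beads of runner $i$ above level $\ell$, and let $v$ be the number of vacancies of runner $i$ below level $\ell$. Counting the levels $0,\dots,\ell-1$ of runner $i$ gives $\ell=(A-u)+v$. Each of the $u$ beads above level $\ell$ on runner $i$ has at least $v+1$ vacancies below it. The top bead of runner $i-1$ is at level at least $\ell$ and has $A-k-1$ beads below it, so it has at least $\ell-(A-k-1)=v-u+k+1$ vacancies below it. Hence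
\[
w\ge u(v+1)+\max(0,\,v-u+k+1).
\]
If $v-u+k+1\ge0$, the right side is $uv+v+k+1>k$. Otherwise $u\ge k+2$, and the right side is at least $u>k$. Both contradict $k\ge w$.
\end{proof}

\begin{proposition}\label{prop:pair}
The blocks of a $[w:k]$-pair are highest weight equivalent. Hence Scopes equivalent blocks are highest weight equivalent.
\end{proposition}

\begin{proof}
Let $B=B_{w,\rho}$ be as in Lemma~\ref{lem:noaddable}, let $B'=B_{w,\rho'}$ be the other block, and put $\iota=i-C$. Exchanging runners $i-1$ and $i$ is an involution on displays that preserves the weight and exchanges $\rho$ and $\rho'$, so it gives a bijection $\lambda\mapsto\lambda'$ from the labels of $B$ to those of $B'$. Let $\lambda$ be a label of $B$. By Lemma~\ref{lem:noaddable} it has no addable $\iota$-node, and since runner $i$ has $k$ more beads than runner $i-1$, it has exactly $k$ removable ones. The exchange of runners removes these $k$ nodes, so $\lambda'$ has exactly $k$ addable and no removable $\iota$-nodes.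

Put $E=E_\iota^{(k)}$ and $F=F_\iota^{(k)}$. Removing an $\iota$-node changes one level of the two runners and no other, so the only way to remove $k$ $\iota$-nodes from $\lambda$ successively is to remove the $k$ nodes above in one of $k!$ orders. Thus $E_\iota^k\Delta(\lambda)$ is $\Delta$-filtered of class $k!\,[\Delta(\lambda')]$. Its summand $E\Delta(\lambda)$ is $\Delta$-filtered of class $[\Delta(\lambda')]$, so $E\Delta(\lambda)\cong\Delta(\lambda')$. The same argument with addable nodes gives $F\Delta(\lambda')\cong\Delta(\lambda)$. Every object of $B$ is a quotient of a projective, hence of a $\Delta$-filtered object of $B$, so by exactness $E$ maps $B$ to $B'$; likewise $F$ maps $B'$ to $B$.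

Let $\eta:\mathrm{Id}\to EF$ and $\varepsilon:FE\to\mathrm{Id}$ be the unit and the counit of the adjunction in which $F$ is the left adjoint. By the triangle identities $F\eta$ is a split monomorphism and $E\varepsilon$ is a split epimorphism. Since $F\Delta(\lambda')\ne0$, the map $\eta:\Delta(\lambda')\to EF\Delta(\lambda')\cong\Delta(\lambda')$ is nonzero, hence an isomorphism because $\operatorname{End}\Delta(\lambda')=\mathbb{C}$. By exactness of $EF$ and the five lemma, $\eta$ is an isomorphism on $\Delta$-filtered objects of $B'$, in particular on projectives, and then, by projective presentations, on all objects of $B'$. Since $E\Delta(\lambda)\ne0$, the map $\varepsilon:FE\Delta(\lambda)\cong\Delta(\lambda)\to\Delta(\lambda)$ is nonzero, and the same steps show that $\varepsilon$ is an isomorphism on $B$.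
\end{proof}

The hypothesis $k\ge w$ cannot be dropped: for $e=2$ the cores $\emptyset$ and $(1)$ differ by an outward swap with $k=1$, the block $B_{2,(1)}$ is a RoCK block and hence tight, and $B_{2,\emptyset}$ is not tight by Section~\ref{sec:example}.

\section{Tools from the $q$-Schur algebra}\label{sec:tools}

\subsection{Weyl modules}
For partitions of the same size, $\lambda\trianglelefteq\mu$ denotes the dominance order: $\sum_{i\le j}\lambda_i\le\sum_{i\le j}\mu_i$ for all $j$. For diagrams drawn with the same $C$ it says that the sum of the $j$ largest beads of $\lambda$ is at most that of $\mu$, for all $j$. Transposition $\lambda\mapsto\lambda^T$ reverses the dominance order.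

Modules over the $q$-Schur algebra $S_q(M,n)$ are the polynomial modules of degree $n$ for Lusztig's form $U_v(\mathfrak{gl}_M)$, $v^2=q$; for $M\ge n$ the algebra $S_q(M,n)$ is Morita equivalent to $\mathcal{S}_q(n)$. For a partition $\kappa$ of $n$ with at most $M$ parts let $W(\kappa)$ be the Weyl module, $L^{S}(\kappa)$ its simple head and $\nabla(\kappa)$ its contravariant dual. The character of $W(\kappa)$ is the Schur polynomial $s_\kappa(x_1,\dots,x_M)$, so the weight space $W(\kappa)_\eta$ has dimension the number of semistandard tableaux of shape $\kappa$ and content $\eta$. If $[W(\kappa):L^S(\kappa')]\ne0$, then $\kappa'\trianglelefteq\kappa$. A \emph{primitive vector} is a nonzero weight vector killed by all divided powers of the raising generators. The module $W(\kappa)$ is generated by a primitive vector of weight $\kappa$, and a module containing a primitive vector of weight $\kappa$ has $L^S(\kappa)$ as a composition factor. The characters of the simple modules are linearly independent, so the character of a module determines its composition factors. We need three further facts.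

\medskip\noindent\textbf{(F1) Linkage} (Dipper--James, James--Mathas). If $[W(\theta):L^S(\kappa)]\ne0$, then $\kappa$ and $\theta$ have the same $e$-core. This also holds for $S_q(m,r)$ with $m<r$, by idempotent truncation: for $M\ge r$, taking the weight spaces with $\eta_i=0$ for all $i>m$ is an exact functor that sends the Weyl and simple modules of $S_q(M,r)$ whose labels have at most $m$ parts to the corresponding modules of $S_q(m,r)$.

\medskip\noindent\textbf{(F2) Jantzen sum formula} (\cite[Theorem 4.3]{JM}, \cite{Thams}). The module $W(\kappa)$ has a filtration $W(\kappa)=W(0)\supseteq W(1)=\operatorname{rad}W(\kappa)\supseteq\cdots$ with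
\[
\sum_{i>0}[W(i)]=\sum_{\alpha>0}\ \sum_{0<me<\langle\kappa+\varrho,\alpha^\vee\rangle}\chi(s_{\alpha,me}\cdot\kappa).
\]
Here $\alpha$ runs over the positive roots of $\mathfrak{gl}_M$, $\varrho$ is their half sum, $s_{\alpha,me}\cdot\kappa=\kappa-(\langle\kappa+\varrho,\alpha^\vee\rangle-me)\alpha$, and $\chi(\eta)$ is given by Weyl's character formula: it is $0$ if two entries of $\eta+\varrho$ coincide, and otherwise it is the class of the Weyl module obtained by sorting the entries of $\eta+\varrho$, multiplied by the sign of the sorting permutation.

\medskip\noindent\textbf{(F3) Ringel self-duality} \cite[\S4.1]{Donkin}. For $M\ge n$ the Ringel dual of $S_q(M,n)$ is $S_q(M,n)$ with labels transposed. So $\operatorname{Hom}(W(\mu^T),W(\lambda^T))\cong\operatorname{Hom}(\nabla(\mu),\nabla(\lambda))$, and by contravariant duality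
\begin{equation}\label{eq:ringel}
\operatorname{Hom}(W(\mu^T),W(\lambda^T))\cong\operatorname{Hom}(W(\lambda),W(\mu)).
\end{equation}

We apply (F1) and the description of blocks through the following remark. If two diagrams with the same $C$ agree outside a finite interval $I$, then they have the same $e$-core if and only if their beads in $I$ have the same multiset of residues, since the core records only how many beads each runner carries. In particular two partitions with at most $m$ parts have the same $e$-core if and only if their first $m$ beads have the same multiset of residues.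

\subsection{The labelling}
The diagram of $\lambda^T$, with constant $-C$, is $\{-1-v: v\notin\beta(\lambda)\}$. For a core, a runner with vacancies $p,p+e,\dots$ becomes a runner with beads $-1-p,-1-p-e,\dots$, so each $p$ is replaced by $e-1-p$. Thus transposition reverses the sequence of gaps and preserves $(G_w)$. It also preserves weights and commutes with taking $e$-cores.

Depending on conventions, Rouquier's equivalence sends $\Delta(\lambda)$ to $W(\lambda)$ or to $W(\lambda^T)$. For the implication $(2)\Rightarrow(3)$ this does not matter. Relabeling all standard objects by transposition replaces $B_{w,\rho}$ by $B_{w,\rho^T}$, which does not affect $(G_w)$; and it turns $\iota$-nodes into $(-\iota)$-nodes, so the properties of $E_\iota,F_\iota$, and with them Proposition~\ref{prop:pair}, hold in either labelling. From now on we take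
\[
\Delta(\lambda)=W(\lambda^T),\qquad L(\lambda)=L^S(\lambda^T),\qquad\text{so that}\qquad[\Delta(\lambda):L(\mu)]\ne0\ \Rightarrow\ \mu\trianglerighteq\lambda .
\]

\subsection{The sum formula on the diagram of $\lambda$}
Let $J(\lambda)$ be the left side of (F2) for $\kappa=\lambda^T$. All $W(i)$ with $i>0$ are submodules of $W(1)=\operatorname{rad}\Delta(\lambda)$, so for $\mu\ne\lambda$
\begin{equation}\label{eq:criterion}
[\Delta(\lambda):L(\mu)]\ne0\iff[J(\lambda):L(\mu)]>0 .
\end{equation}
We rewrite (F2) as a sum over moves of two beads of $\lambda$. For a statement $P$ let $[P]$ be $1$ if $P$ holds and $0$ otherwise.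

\begin{lemma}\label{lem:J}
For every partition $\lambda$ of $n\ge e$,
\begin{equation}\label{eq:J}
J(\lambda)=\sum_{z<z',\ h>0}\epsilon\,\bigl([\,e\mid z'-z+h\,]-[\,e\mid h\,]\bigr)\,[\Delta(\nu)],
\end{equation}
where the sum is over beads $z<z'$ of $\lambda$ and integers $h>0$ such that $z-h$ and $z'+h$ are vacancies, $\nu$ is obtained from $\lambda$ by the moves $z\to z-h$ and $z'\to z'+h$, and $\epsilon=(-1)^J$ is replaced by $\epsilon=(-1)^{j}$ with $j$ the number of beads of $\lambda$ in the open intervals $(z-h,z)$ and $(z',z'+h)$. Each such $\nu$ determines $(z,z',h)$ and satisfies $\nu\triangleright\lambda$, and it has the same $e$-core as $\lambda$ if its coefficient is nonzero.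
\end{lemma}

The beads counted by $j$ are said to be \emph{jumped}, and the factor $[\,e\mid z'-z+h\,]-[\,e\mid h\,]$ is called the \emph{bracket}.

\begin{proof}
Let $K$ be the diagram of $\kappa=\lambda^T$. Up to a common translation, the entries of $\kappa+\varrho$ are the first $M$ beads of $K$. A positive root corresponds to two of them, $X<Y$, with $\langle\kappa+\varrho,\alpha^\vee\rangle=Y-X$. Put $h=Y-X-me$. The term of (F2) for $0<me<Y-X$ replaces, in place, $Y$ by $Y-h$ and $X$ by $X+h$; call it $\chi_h$. So the pair $X<Y$ contributes $\sum_{0<h<Y-X}[\,e\mid Y-X-h\,]\,\chi_h$.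

We may sum over all pairs of beads of the infinite diagram $K$. Indeed, if $X$ is the bead of row $i$ and $\chi_h\ne0$, then after the move $X$ is a vacancy with $i$ beads above it, so the resulting partition of $n$ has at least $i$ nonzero parts, and $i\le n\le M$.

The terms $\chi_h$ and $\chi_{h^*}$ with $h^*=Y-X-h$ place the same two numbers in opposite order, so $\chi_{h^*}=-\chi_h$, and $\chi_h=0$ for $h=(Y-X)/2$. Since $Y-X-h^*=h$, the pair $X<Y$ contributes
\[
\sum_{0<h<(Y-X)/2}\bigl([\,e\mid Y-X-h\,]-[\,e\mid h\,]\bigr)\,\chi_h ,
\]
and for such $h$ the term $\chi_h$ vanishes unless $X+h<Y-h$ are vacancies of $K$. In that case sorting moves $X+h$ past the beads of $K$ in $(X,X+h)$ and $Y-h$ past those in $(Y-h,Y)$.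

Now pass to $\lambda$ by the reflection $t\mapsto-1-t$, which exchanges beads of $K$ with vacancies of $\lambda$. Put $z=-1-(Y-h)$ and $z'=-1-(X+h)$. These are beads of $\lambda$ with $z<z'$, the positions $z-h=-1-Y$ and $z'+h=-1-X$ are vacancies of $\lambda$, and $z'-z+h=Y-X-h$. The sorted diagram is that of $\nu^T$, and the sign is $(-1)$ to the number of vacancies of $\lambda$ in $(z-h,z)$ and $(z',z'+h)$. The two intervals contain $2(h-1)$ positions together, so this number has the parity of $j$. This proves \eqref{eq:J}.

The sets $\{z,z'\}$ and $\{z-h,z'+h\}$ are the removed and the added beads, so $\nu$ determines $z,z',h$. For dominance, take the $i$ largest beads of $\lambda$. If $z$ is among them, so is $z'$. Applying the moves to this set therefore yields $i$ beads of $\nu$ with at least the same sum, so $\nu\triangleright\lambda$. Finally, if $e\mid h$, then $z-h\equiv z$ and $z'+h\equiv z'$, and if $e\mid z'-z+h$, then $z-h\equiv z'$ and $z'+h\equiv z$. In both cases the multiset of residues is preserved.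
\end{proof}

\section{The smallest block that is not tight}\label{sec:example}

Let $e=2$, $\rho=\emptyset$, $w=2$, so $n=4$; the gap is $1$ and $(G_2)$ fails. Take $C=3$. All partitions below have all negative integers as beads, and we list only the other three:
\[
\lambda=(2,1,1):\{1,2,4\},\qquad(2,2):\{0,3,4\},\qquad(3,1):\{0,2,5\},\qquad\mu=(4):\{0,1,6\}.
\]

\emph{The composition factor.} In \eqref{eq:J} the bead $z$ is not the largest one and has a vacancy below it. For $\lambda$ this leaves $z\in\{1,2\}$ and $z-h=0$. The choice $z=1$, $h=1$, $z'=2$ gives $(2,2)$ with $z'-z+h=2$; the choice $z=1$, $h=1$, $z'=4$ gives $(3,1)$ with $z'-z+h=4$. In both, the bracket is $1$ and no bead is jumped. The choice $z=2$, $h=2$, $z'=4$ gives $\mu$ with bracket $1-1=0$. Hence $J(\lambda)=[\Delta(2,2)]+[\Delta(3,1)]$. For $(3,1)$ the only choice is $z=2$, $h=1$, $z'=5$, with $z'-z+h=4$, so $J(3,1)=[\Delta(4)]$. By \eqref{eq:criterion}, $L(4)$ is a composition factor of $\Delta(3,1)$, hence occurs in $J(\lambda)$, hence is a composition factor of $\Delta(\lambda)$.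

\emph{No homomorphism.} By \eqref{eq:ringel}, $\operatorname{Hom}(\Delta(\mu),\Delta(\lambda))\cong\operatorname{Hom}(W(2,1,1),W(4))$. A nonzero map gives a primitive vector $u\in W(4)$ of weight $(2,1,1)$. Linkage for $\mathfrak{gl}_M$ does not forbid this, since $\lambda$ and $\mu$ lie in one block. But $u$ is also primitive for the copy of $U_v(\mathfrak{gl}_2)$ on the indices $1,2$, and for this subalgebra linkage does forbid it. Let $V$ be the sum of the weight spaces of $W(4)$ of weights $(\eta_1,\eta_2,1,0,\dots)$. It is a $U_v(\mathfrak{gl}_2)$-module containing $u$, and, since all weight spaces of $W(4)$ are one-dimensional, it has the character of the Weyl module $W(3)$. So $L^S(2,1)$ is a composition factor of $W(3)$. This contradicts (F1), since $(2,1)$ is a $2$-core while $(3)$ has $2$-core $(1)$.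

On the diagrams, passing to $\mathfrak{gl}_2$ discards the lowest bead $1$ of $\lambda$ and leaves the even beads $2,4$. On the side of $\mu$, the lowest bead of $(3)$ is caught between the beads $0$ and $1$ of $\mu$: the beads of $(3)$ are $5$ and $1$. The general proof places this configuration of three beads inside an arbitrary block that fails the gap condition.

\section{Blocks that fail the gap condition}\label{sec:bad}

\begin{proposition}\label{prop:bad}
If $\rho$ fails $(G_w)$, then $B_{w,\rho}$ is not weakly tight.
\end{proposition}

Since $(G_1)$ always holds, we have $w\ge2$, so $n\ge2e$ and Section~\ref{sec:tools} applies. We first construct a pair of labels that differ only in three beads inside a finite window (Lemma~\ref{lem:window}), and then show that the pair violates weak tightness (Lemmas~\ref{lem:factor} and~\ref{lem:hom}).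

\subsection{The pair $(\lambda,\mu)$}

\begin{lemma}\label{lem:window}
Suppose that $\rho$ fails $(G_w)$. Then $B_{w,\rho}$ is Scopes equivalent to a block with labels $\lambda,\mu$ for which there are a constant $C$, integers $0<g<f\le e$ and $N\ge1$, and a set $\mathcal{U}$ of runners with the following properties, where $T=f+(N+1)e$ and $[0,T]$ is called the \emph{window}.
\begin{enumerate}
\item[(a)] Every position of the window on a runner in $\mathcal{U}$ is a bead of $\lambda$ and of $\mu$.
\item[(b)] The beads in the window that are not on runners in $\mathcal{U}$ are
\[
\lambda:\ \{g,\ e,\ f+Ne\},\qquad\mu:\ \{0,\ g,\ f+(N+1)e\}.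
\]
\item[(c)] The diagrams of $\lambda$ and $\mu$ agree outside the window.
\item[(d)] No integer in $[1,g]$ lies on a runner in $\mathcal{U}$ or is congruent to $0$ or to $f$.
\end{enumerate}
\end{lemma}

The pair of Section~\ref{sec:example} is the case $e=f=2$, $g=N=1$, $\mathcal{U}=\emptyset$.

\begin{proof}
\emph{Upper and lower runners.} Let $m$ be the largest index with $p_m-p_{m-1}<(w-1)e$. Put $y=p_m$, $x=p_{m-1}$, and call $\mathcal{U}=\{p_j:j>m\}$ the upper and $\mathcal{L}=\{p_j:j\le m\}$ the lower runners. By the choice of $m$, every element of $\mathcal{U}$ exceeds every element of $\mathcal{L}$ by more than $(w-1)e$. This is why we take the topmost small gap: the upper runners are full in the whole range that the moves below can reach. Put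
\[
k=\lfloor(y-x)/e\rfloor,\qquad 0\le k\le w-2,\qquad N=w-k-1\ge1 .
\]
We spend $k$ units of weight on lifting the top bead of runner $x$ to a position just below the top bead $y-e$ of runner $y$. Because the gap is small, $N+1\ge2$ units are left, and this is what the configuration of Section~\ref{sec:example} requires. That configuration uses the beads $y-2e$ and $y-e$ of runner $y$ and the lifted bead between them. It is disturbed if a third lower runner has a bead above $y-2e$, that is, if $p_{m-2}>y-e$. In that case we use the top bead of $p_{m-2}$ instead of the bead $y-2e$. So we distinguish: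
\begin{itemize}
\item the \emph{three-runner case}: $m\ge2$ and $p_{m-2}>y-e$, which forces $k=0$; put $Q=p_{m-2}$;
\item the \emph{two-runner case}: all other situations; put $Q=y$.
\end{itemize}

\emph{Moving the upper runners out of the way.} The upper runners contribute beads to the window, and (d) asks that none of them lies near its bottom. As long as some $p_T\in\mathcal{U}$ is immediately followed in the cyclic order of residues by some $p_B\in\mathcal{L}$ with $p_B\ne Q$, perform the outward swap. Upper numbers only increase and lower numbers only decrease, so $p_T-p_B>(w-1)e$ throughout, and each swap is a Scopes pair by Lemma~\ref{lem:swap}(a). The number $Q$ does not move, and the sum over $p\in\mathcal{U}$ of the least positive residue of $Q-p$ drops by one in each swap, so the process stops. At the end every upper runner is followed by an upper runner or by $Q$, which means that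
\begin{equation}\label{eq:U}
\text{the residues of the upper runners are those of } Q-1,\dots,Q-|\mathcal{U}| .
\end{equation}
By Lemma~\ref{lem:swap}(b), the numbers $\lfloor(p-p')/e\rfloor$ for $p,p'$ both lower or both upper are unchanged. Hence the order of the $p_j$, the numbers $m,k,N$ and the case (which asks whether $\lfloor(y-p_{m-2})/e\rfloor=0$) are unchanged. We replace $\rho$ by the new core.

\emph{The labels.} Translate the diagram so that $y=2e$ in the two-runner case and $Q=e$ in the three-runner case; in both cases $Q\equiv0$. Put
\[
f=y-e,\qquad g=x+(k-1)e .
\]
In the two-runner case $f=e$, and $ke<y-x<(k+1)e$ gives $0<g<e$. In the three-runner case $e=Q<x<y<2e$ gives $0<g<f<e$. Let $\gamma$ be obtained from $\rho$ by moving the top bead $x-e$ of runner $x$ up $k$ steps, to $g$. We claim that the nonnegative beads of $\gamma$ on lower runners are exactly $0,g,f$. In the two-runner case, runner $y=2e$ contributes $0$ and $e=f$; runner $x$ contributes $g$, its other beads being at most $x-2e<0$; and for $j\le m-2$ we have $p_j<y-e=e$, so the beads of runner $p_j$ are at most $p_j-e<0$. In the three-runner case the runners $Q,x,y$ have first vacancies in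 $[e,2e)$, so they contribute exactly $Q-e=0$, $x-e=g$, $y-e=f$, and the remaining lower runners have $p_j<Q=e$.

Obtain $\mu$ from $\gamma$ by moving $f=y-e$ up $N+1$ steps. Obtain $\lambda$ from $\gamma$ by moving $f$ up $N$ steps and then $0$ up one step; the position $e$ is vacant at that point, having just been vacated in the two-runner case and being $Q$ in the three-runner case. Every step goes to a vacancy, and the total number of steps from $\rho$ is $k+N+1=w$, so $\lambda$ and $\mu$ are labels of $B_{w,\rho}$. Properties (b) and (c) hold by construction. The upper runners are as in $\rho$, and their first vacancies exceed $y+(w-1)e\ge y+Ne=T$, which gives (a).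

For (d), by \eqref{eq:U} the positions in $[1,e-1]$ on upper runners are $e-|\mathcal{U}|,\dots,e-1$. The position $g\in[1,e-1]$ is on the lower runner $x$, so $g<e-|\mathcal{U}|$. The residues of $0$ and $f$ do not occur in $[1,g]$ because $g<f\le e$.
\end{proof}

\begin{example}\label{ex:three}
Let $e=3$, $\rho=\emptyset$, $w=2$. With $C=3$ the first vacancies are $3,4,5$. This is the three-runner case with $g=1$, $f=2$, $N=1$, $\mathcal{U}=\emptyset$, and $\lambda=(3,2,1)$, $\mu=(6)$; see Figure~\ref{fig:window}.
\end{example}

For the rest of the section $\lambda,\mu$ are as in Lemma~\ref{lem:window}, all diagrams are drawn with the constant $C$ of that lemma, and positions on runners in $\mathcal{U}$ are called \emph{upper}, the others \emph{lower}. Property (d) will be used only in Lemma~\ref{lem:hom}.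

\subsection{The labels between $\lambda$ and $\mu$}
To find $[J(\lambda):L(\mu)]$ we need only those terms $\nu$ of \eqref{eq:J} with $\lambda\trianglelefteq\nu\trianglelefteq\mu$. There are very few.

\begin{lemma}\label{lem:interval}
Let $\nu$ be a label of the block of $\lambda$ with $\lambda\trianglelefteq\nu\trianglelefteq\mu$. Then $\nu$ agrees with $\lambda$ outside the window and at all upper positions, and its set of lower beads in the window is that of $\lambda$, that of $\mu$, or one of
\[
\mathsf{b}=\{0,\ g+e,\ f+Ne\},\qquad\mathsf{c}=\{0,\ f,\ g+(N+1)e\},\qquad\mathsf{d}=\{g,\ f,\ (N+1)e\}.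
\]
If $f=e$, then $\mathsf{d}=\lambda$.
\end{lemma}

We use $\mathsf{b},\mathsf{c},\mathsf{d}$ also for the corresponding partitions.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\foreach \y/\n/\a/\b/\c in {4/{\mu=(6)}/0/1/8, 3/{\mathsf{c}=(5,1)}/0/2/7, 2/{\mathsf{d}=(4,1,1)}/1/2/6, 1/{\mathsf{b}=(3,3)}/0/4/5, 0/{\lambda=(3,2,1)}/1/3/5}{
  \node[left] at (-0.6,\y) {$\n$};
  \foreach \x in {0,...,8} \draw (\x,\y) circle (0.2);
  \fill (\a,\y) circle (0.2); \fill (\b,\y) circle (0.2); \fill (\c,\y) circle (0.2);}
\foreach \x in {0,...,8} \node at (\x,-0.8) {\small $\x$};
\end{tikzpicture}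
\caption{The window $[0,8]$ for $e=3$, empty core and weight $2$, where $g=1$, $f=2$, $N=1$. Each row is the diagram of a partition of $6$ with $C=3$; filled circles are beads, all negative positions are beads, and all positions above $8$ are vacancies.}
\label{fig:window}
\end{figure}

\begin{proof}
It is convenient to test dominance position by position rather than row by row. For a diagram with beads $\beta_1>\beta_2>\cdots$ and $\tau\in\mathbb{Z}$ put
\[
\Phi_\tau=\sum_i(\beta_i-\tau)^+=\max_{j\ge0}\sum_{i\le j}(\beta_i-\tau),\qquad t^+=\max(t,0);
\]
the two expressions agree because the terms $\beta_i-\tau$ decrease, so the partial sums are largest when exactly the positive terms are taken. The second expression shows that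
\begin{equation}\label{eq:Phi}
\Phi_\tau(\lambda)\le\Phi_\tau(\nu)\le\Phi_\tau(\mu)\qquad\text{for all }\tau .
\end{equation}
A bead $b$ contributes $(b-\tau+1)^+-2(b-\tau)^++(b-\tau-1)^+=[\,b=\tau\,]$ to the second difference, so $\Phi_{\tau-1}-2\Phi_\tau+\Phi_{\tau+1}$ is $1$ or $0$ according as $\tau$ is a bead or not.

The diagrams of $\lambda$ and $\mu$ agree outside the window, and inside it they have the same number of beads with the same sum, since both triples in Lemma~\ref{lem:window}(b) have sum $S=g+f+(N+1)e$. Hence $\Phi_\tau(\lambda)=\Phi_\tau(\mu)$ for $\tau\ge T$ and for $\tau\le0$. By \eqref{eq:Phi} the function $\Phi_\tau(\nu)$ has the same values there, and taking second differences shows that $\nu$ agrees with $\lambda$ at all positions $\tau>T$ and $\tau<0$. As $\nu$ and $\lambda$ have the same core, they have equally many beads in the window on each runner. So all upper positions of the window are beads of $\nu$, and $\nu$ has three lower beads $\nu_3<\nu_2<\nu_1$ in the window, with the multiset of residues of $0,g,f$ and, since $|\nu|=|\lambda|$, with sum $S$.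

For $\tau$ in the window only the three lower beads contribute to $\Phi_\tau(\nu)-\Phi_\tau(\lambda)$. At $\tau=f+Ne-1$ the bead $f+Ne$ of $\lambda$ contributes $1$, so \eqref{eq:Phi} gives $\nu_1\ge f+Ne$. Since $(b-\tau)^+=(b-\tau)+(\tau-b)^+$ and the sums of the triples agree, $\Phi_\tau(\nu)-\Phi_\tau(\lambda)$ is also the difference of the sums $\sum(\tau-b)^+$ over the triples. At $\tau=g+1$ the bead $g$ of $\lambda$ contributes $1$, so $\nu_3\le g$. Thus
\[
0\le\nu_3\le g,\qquad f+Ne\le\nu_1\le f+(N+1)e,\qquad\nu_2=S-\nu_1-\nu_3 .
\]
Since $g<f\le e$, the only integers in $[0,g]$ congruent to $0$, $g$ or $f$ are $0$ and $g$.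

If $\nu_3=0$, then $\nu_1$ is congruent to $f$ or $g$, so it is $f+(N+1)e$, $f+Ne$ or $g+(N+1)e$. Then $\nu_2$ is $g$, $g+e$ or $f$, and $\nu$ is $\mu$, $\mathsf{b}$ or $\mathsf{c}$. If $\nu_3=g$, then $\nu_1$ is congruent to $f$ or $0$, so it is $f+(N+1)e$, $f+Ne$ or $(N+1)e$. The first value forces $\nu_2=0<\nu_3$, which is impossible; the others give $\nu_2=e$ or $f$, so $\nu$ is $\lambda$ or $\mathsf{d}$.
\end{proof}

\subsection{The composition factor}

\begin{lemma}\label{lem:factor}
$[\Delta(\lambda):L(\mu)]\ne0$.
\end{lemma}

\begin{proof}
A term $[\Delta(\nu)]$ of $J(\lambda)$ has $\nu\triangleright\lambda$ and lies in the block of $\lambda$, and it contributes to the multiplicity of $L(\mu)$ only if $\nu\trianglelefteq\mu$. So only $\mathsf{b},\mathsf{c},\mathsf{d},\mu$ matter. The danger in the sum formula is cancellation, and we show that all four coefficients are nonnegative.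

First, upper beads do not affect the signs. Consider a term of \eqref{eq:J} with nonzero bracket that leads from one of $\lambda,\mathsf{b},\mathsf{c},\mathsf{d},\mu$ to another. The positions $z-h,z,z',z'+h$ are lower positions of the window. If $e\mid h$, each of $(z-h,z)$ and $(z',z'+h)$ contains $|\mathcal{U}|h/e$ upper positions. If $e\mid z'-z+h$, the second interval is the translate of the first by $z'-z+h$, so again they contain equally many upper positions. All of these are beads, so an even number of upper beads is jumped. The sign $\epsilon$ is therefore $-1$ exactly when the third lower bead, the one that does not move, is jumped. The terms that we need are the following.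
{\small
\[
\begin{array}{c|c|ccc|c|c|c|c}
\text{case}&\text{term}&z&z'&h&z'-z+h&\text{bracket}&\text{third bead}&\text{coeff.}\\ \hline
f\le e&\lambda\to\mathsf{b}&g&e&g&e&1&f+Ne&+1\\
f<e&\lambda\to\mathsf{d}&e&f+Ne&e-f&Ne&1&g&+1\\
f<e&\lambda\to\mu&e&f+Ne&e&f+Ne&-1&g\ \text{(jumped)}&+1\\
f=e&\lambda\to\mathsf{c}&g&(N+1)e&g&(N+1)e&1&e&+1\\
f=e&\lambda\to\mu&e&(N+1)e&e&(N+1)e&0&g&0\\
f=e&\mathsf{c}\to\mu&e&g+(N+1)e&e-g&(N+1)e&1&0&+1
\end{array}
\]
}
In the rows with bracket $1$ we have $0<h<e$ and $e\mid z'-z+h$. The third bead is not jumped in the first row because $f+Ne>e+g=z'+h$, in the second because $g<f=z-h$, in the fourth because $z<e<z'$, and in the last because $0<g=z-h$. In the third row $g\in(0,e)=(z-h,z)$.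

\emph{Case $f<e$.} The triple $\mathsf{c}$ has no bead in common with that of $\lambda$, so $\mathsf{c}$ does not occur in $J(\lambda)$. Hence
\[
[J(\lambda):L(\mu)]=1+[\Delta(\mathsf{b}):L(\mu)]+[\Delta(\mathsf{d}):L(\mu)]\ge1 .
\]

\emph{Case $f=e$.} Here $\mathsf{d}=\lambda$ and the direct term vanishes, so
\[
[J(\lambda):L(\mu)]=[\Delta(\mathsf{b}):L(\mu)]+[\Delta(\mathsf{c}):L(\mu)],
\]
and, as in Section~\ref{sec:example}, we pass through $\mathsf{c}$. We have $\mathsf{c}\triangleright\lambda$ by Lemma~\ref{lem:J}. A term $\nu$ of $J(\mathsf{c})$ that contributes to $L(\mu)$ satisfies $\mathsf{c}\triangleleft\nu\trianglelefteq\mu$, so it is one of $\lambda,\mathsf{b},\mu$ by Lemma~\ref{lem:interval}. The inequality $\Phi_\tau(\mathsf{c})\le\Phi_\tau(\nu)$ at $\tau=g+(N+1)e-1$ gives $\nu_1\ge g+(N+1)e$, whereas the top lower bead of $\lambda$ and of $\mathsf{b}$ is $(N+1)e$. So $\nu=\mu$, and the last row gives $[J(\mathsf{c}):L(\mu)]=1$. By \eqref{eq:criterion}, $[\Delta(\mathsf{c}):L(\mu)]\ge1$, hence $[J(\lambda):L(\mu)]\ge1$.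

In both cases \eqref{eq:criterion} gives the claim.
\end{proof}

\subsection{Vanishing of homomorphisms}

\begin{lemma}\label{lem:hom}
$\operatorname{Hom}(\Delta(\mu),\Delta(\lambda))=0$.
\end{lemma}

\begin{proof}
By \eqref{eq:ringel} we must show $\operatorname{Hom}(W(\lambda),W(\mu))=0$. This is the point of Ringel duality: rows of $\lambda$ and $\mu$, that is, beads, now correspond to the indices of $\mathfrak{gl}_M$. Let rows $1,\dots,a$ be those whose beads lie above the window and rows $a+1,\dots,a+d$ those whose beads lie in the window. The numbers $a$ and $d\ge3$ are the same for $\lambda$ and $\mu$, and $\lambda_i=\mu_i$ for $i\le a$ and for $i>a+d$. Take $M\ge\max(n,a+d)$. Suppose that there is a nonzero map $W(\lambda)\to W(\mu)$. The image $u$ of the generator is a primitive vector of weight $\lambda$ in $W(\mu)$.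

Restricting to the indices $a+1,\dots,a+d$ would give no contradiction, since the window beads of $\lambda$ and $\mu$ have the same residues. We drop the last of these indices as well. Let $V$ be the sum of the weight spaces $W(\mu)_\eta$ with $\eta_i=\lambda_i$ for all $i\notin\{a+1,\dots,a+d-1\}$. It is stable under the copy of $U_v(\mathfrak{gl}_{d-1})$ on the indices $a+1,\dots,a+d-1$, it is a polynomial module for it, and $u\in V$ is a primitive vector of weight $\lambda^-=(\lambda_{a+1},\dots,\lambda_{a+d-1})$. So $L^S(\lambda^-)$ is a composition factor of $V$.

\emph{The character of $V$.} We count semistandard tableaux of shape $\mu$ and content $\eta$ as above. In such a tableau the letter $i$ occurs only in rows $1,\dots,i$. For $i\le a$ it occurs $\mu_i$ times, so by induction on $i$ row $i$ consists of letters $i$ only. The letters $a+1,\dots,a+d$ then lie in rows $a+1,\dots,a+d$, and their number is $n-\sum_{i\le a}\mu_i-\sum_{i>a+d}\mu_i=\sum_{i=a+1}^{a+d}\mu_i$. So they fill these rows completely and form a semistandard tableau of shape $\sigma=(\mu_{a+1},\dots,\mu_{a+d})$. For $i>a+d$ the letter $i$ occurs $\mu_i$ times, so by the same induction row $i$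 consists of letters $i$ only. Therefore the character of $V$ is the coefficient of $x_{a+d}^{\lambda_{a+d}}$ in $s_\sigma(x_{a+1},\dots,x_{a+d})$. Removing the cells with the largest letter gives the branching rule, by which this coefficient is
\[
\sum_\theta s_\theta(x_{a+1},\dots,x_{a+d-1}),\qquad\sigma_i\ge\theta_i\ge\sigma_{i+1}\ \ (1\le i\le d-1),\quad|\theta|=|\sigma|-\lambda_{a+d}.
\]
Since characters determine composition factors, $L^S(\lambda^-)$ is a composition factor of the $U_v(\mathfrak{gl}_{d-1})$-module $W(\theta)$ for some such $\theta$.

\emph{Linkage.} Draw $\theta$ and $\lambda^-$ with the constant $C-a$. The first $d-1$ beads of $\theta$ are $t_i=\theta_i-(a+i)+C$, and those of $\lambda^-$ are the beads of $\lambda$ in rows $a+1,\dots,a+d-1$. By (F1) they have the same multiset of residues. By Lemma~\ref{lem:window}(b),(d) there is no upper position in $[0,g]$. So the lowest window bead of $\lambda$ is $g$, in row $a+d$, and the beads of $\lambda^-$ are $e$, $f+Ne$ and the upper positions of the window: each is congruent to $0$ or to $f$ or is upper. For the same reason the two lowest window beads of $\mu$ are $0=\mu_{a+d}-(a+d)+C$ and $g=\mu_{a+d-1}-(a+d-1)+C$.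 The inequalities $\mu_{a+d}\le\theta_{d-1}\le\mu_{a+d-1}$ then give $1\le t_{d-1}\le g$. By Lemma~\ref{lem:window}(d), the residue of $t_{d-1}$ is not among the residues of the beads of $\lambda^-$, a contradiction.
\end{proof}

The last step shows why the upper runners had to be moved in Lemma~\ref{lem:window}: an upper position in $[1,g]$ would be a bead of $\lambda$ below $g$, the bead $g$ would not be discarded, and the comparison of residues would break down. In Example~\ref{ex:three} we have $\lambda^-=(3,2)$ and $\theta=(5)$, with $3$-cores $(1,1)$ and $(2)$.

\begin{proof}[Proof of Proposition~\ref{prop:bad}]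
By Lemmas~\ref{lem:factor} and~\ref{lem:hom}, the block containing $\lambda$ and $\mu$ is not weakly tight. It is Scopes equivalent to $B_{w,\rho}$ by Lemma~\ref{lem:window}, hence highest weight equivalent to it by Proposition~\ref{prop:pair}, and weak tightness is invariant under highest weight equivalence.
\end{proof}

\section{Proofs of the theorem and the corollary}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The implication $(1)\Rightarrow(2)$ holds by definition, $(2)\Rightarrow(3)$ is Proposition~\ref{prop:bad}, $(3)\Rightarrow(4)$ is Proposition~\ref{prop:scopes}(i), and $(4)\Rightarrow(5)$ is Proposition~\ref{prop:pair}. The implication $(5)\Rightarrow(1)$ follows from \eqref{eq:rock} and the invariance of tightness under highest weight equivalence. The last sentence of the theorem is Proposition~\ref{prop:scopes}(ii).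
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:all}]
Blocks of weight $0$ are semisimple and hence tight, and blocks of weight $1$ are tight because $(G_1)$ always holds. If $n<2e$, all weights are at most $1$.

Let $n\ge2e$, $w=\lfloor n/e\rfloor\ge2$ and $r=n-we<e$. The one-row partition $(r)$ is an $e$-core, since its size is less than $e$, and $B_{w,(r)}$ is a block of $\mathcal{O}_{1/e}(S_n)$. Take $C=0$. If $r=0$, the first vacancies are $0,1,\dots,e-1$, all gaps are $1<(w-1)e$, and $(G_w)$ fails. If $r\ge1$, the beads are $r-1$ and all integers $\le-2$, so the first vacancies are $-1$, the elements of $\{0,\dots,e-2\}\setminus\{r-1\}$, and $r-1+e$. For $e\ge3$ one of $0,1$ is among them, so the first gap is at most $2<e\le(w-1)e$, and $(G_w)$ fails. For $e=2$, $r=1$ the only gap is $3$, which exceeds $2(w-1)$ if and only if $w=2$, that is, $n=5$. So for $n\ge2e$ and $(e,n)\ne(2,5)$ the block $B_{w,(r)}$ is not tight. For $(e,n)=(2,5)$ this block satisfies $(G_2)$; the $2$-cores have sizes $0,1,3,6,\dots$, so the only other block has core $(2,1)$ and weight $1$. Both blocks are tight.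
\end{proof}

\begin{thebibliography}{9}

\bibitem{CR} Chuang and Rouquier, Ann. Math. (2008).

\bibitem{Donkin} Donkin, \emph{The $q$-Schur algebra}.

\bibitem{GN} Stephen Griffeth and Emily Norton, \emph{Character formulas and Bernstein-Gelfand-Gelfand resolutions for Cherednik algebra modules}, arXiv:1511.00748 (2015).

\bibitem{JM} James and Mathas, Proc. LMS 74 (1997).

\bibitem{Shan} Shan, Ann. Sci. ENS (2011).

\bibitem{Thams} Thams, J. reine angew. Math. 436 (1993).

\end{thebibliography}
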